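\title{Series-parallel graphs embed uniformly into every nonsuperreflexive Banach space}

\begin{abstract}
We prove that every finite weighted series-parallel graph embeds into every nonsuperreflexive Banach space with distortion at most $1.3\cdot10^5$. Together with the Johnson--Schechtman theorem on diamond graphs, this shows that a Banach space is nonsuperreflexive if and only if the series-parallel graphs admit uniformly bilipschitz embeddings into it. The proof has two independent parts. The first is a linear embedding of tuples of vectors into the space, with the maximum of the $\ell_1$-norms as an upper bound and the mean of the summing norms as a lower bound. The second is a random map of the graph into $\mathbb R^m$ that is Lipschitz in the $\ell_1$-norm and recovers distances, on average, from sums over intervals of coordinates.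
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All Banach spaces are real. A norm is \emph{uniformly convex} if for every $\varepsilon>0$ there is $\delta>0$ such that $\|x\|\le1$, $\|y\|\le1$ and $\|x-y\|\ge\varepsilon$ imply $\|(x+y)/2\|\le1-\delta$. A Banach space is \emph{superreflexive} if it admits an equivalent uniformly convex norm. The \emph{distortion} of an injective map $f$ between metric spaces is $\mathrm{Lip}(f)\,\mathrm{Lip}(f^{-1})$; thus, if $c\,d(x,y)\le\|f(x)-f(y)\|\le C\,d(x,y)$ for all $x,y$, the distortion is at most $C/c$. A family $\mathcal F$ of metric spaces \emph{admits uniformly bilipschitz embeddings} into $X$ if there is $C<\infty$ such that every $M\in\mathcal F$ has a map into $X$ of distortion at most $C$.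

A \emph{weighted graph} is a finite connected graph with positive edge weights, viewed as a metric space on its vertex set with the shortest-path metric. It is \emph{series-parallel} if it can be obtained as follows: start with an edge; in each step add a new vertex and join it to both endpoints of an existing edge; at the end remove an arbitrary set of edges, keeping the graph connected. Equivalently, the series-parallel graphs are the $K_4$-minor-free graphs; we use only the construction.

The basic examples are the diamond graphs. The graph $D_0$ is an edge, and $D_n$ is obtained from $D_{n-1}$ by replacing each edge by a $4$-cycle in which the two endpoints of the edge are opposite vertices. Diamonds are series-parallel: if $D_{n-1}$ is obtained by removing edges from a graph built by the steps above, join two new vertices to the endpoints of each edge of $D_{n-1}$, and $D_n$ is obtained by removing edges from the resulting graph.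

Diamonds are in conflict with uniform convexity. In the $4$-cycle $s,a,t,b$ the vertices $a$ and $b$ are two midpoints of $s$ and $t$ that are far apart. If $f$ maps the four edges to segments of length at most $\Lambda$ and $\|f(a)-f(b)\|\ge\varepsilon\Lambda$, then $\frac12(f(a)+f(b))$ lies within $(1-\delta)\Lambda$ of $f(s)$ and within $\Lambda$ of $f(t)$, so $\|f(s)-f(t)\|\le(2-\delta)\Lambda$; a diamond offers this loss at each of its $n$ levels. The following three results are known.

\begin{itemize}
\item (Johnson--Schechtman) A Banach space $X$ is nonsuperreflexive if and only if the diamond graphs $\{D_n\}_{n\ge1}$ admit uniformly bilipschitz embeddings into $X$.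
\item (Gupta--Newman--Rabinovich--Sinclair) The family of all series-parallel graphs admits uniformly bilipschitz embeddings into $\ell_1$.
\item There is a sequence $\{W_n\}$ of series-parallel graphs that admits uniformly bilipschitz embeddings into $\ell_2$ and whose underlying unweighted graphs contain $D_n$ as subgraphs.
\end{itemize}

The first result handles one sequence of series-parallel graphs and all nonsuperreflexive targets; the second handles all series-parallel graphs and one target. The third shows that the weights matter: the norm of $\ell_2$ is uniformly convex, so the $D_n$ do not embed uniformly into $\ell_2$ while the $W_n$ do, and the behavior of a weighted graph cannot be read off from its subgraphs. This leads to the following problem from~\cite{Ost}.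

\medskip
\noindent\textbf{Problem.} Does the family of all series-parallel graphs admit uniformly bilipschitz embeddings into every nonsuperreflexive Banach space?
\medskip

The answer is yes, with an absolute constant.

\begin{theorem}\label{thm:main}
Let $X$ be a nonsuperreflexive Banach space. Every finite weighted series-parallel graph embeds into $X$ with distortion at most $1.3\cdot10^5$.
\end{theorem}

\begin{corollary}\label{cor:char}
A Banach space $X$ is nonsuperreflexive if and only if the series-parallel graphs admit uniformly bilipschitz embeddings into $X$.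
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:main}. The other follows from the Johnson--Schechtman theorem, because diamonds are series-parallel.
\end{proof}

Section~\ref{sec:reduction} works out the smallest example and splits Theorem~\ref{thm:main} into a statement about Banach spaces (Theorem~\ref{thm:banach}, proved in Section~\ref{sec:banach}) and a statement about graphs (Theorem~\ref{thm:metric}, proved in Sections~\ref{sec:heights}--\ref{sec:final}). No attempt is made to optimize constants.

\section{Interval sums and the reduction}\label{sec:reduction}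

\subsection*{What nonsuperreflexivity provides}

A normed space $Z$ is \emph{finitely representable} in $X$ if for every finite-dimensional subspace $E\subset Z$ and every $\varepsilon>0$ there is a linear map $U:E\to X$ with $\|z\|\le\|Uz\|\le(1+\varepsilon)\|z\|$ for $z\in E$. Composing such maps shows that the relation is transitive. We write $B_Y$ for the closed unit ball of $Y$, and use two classical facts.

\begin{itemize}
\item[(A)] (Enflo; James) $X$ has an equivalent uniformly convex norm if and only if every Banach space that is finitely representable in $X$ is reflexive.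
\item[(B)] (James~\cite{James}) If $Y$ is nonreflexive and $0<\theta<1$, there are $y_i\in B_Y$ and $\varphi_k\in B_{Y^*}$ $(i,k\in\mathbb N)$ with $\varphi_k(y_i)=\theta$ for $k\le i$ and $\varphi_k(y_i)=0$ for $k>i$.
\end{itemize}

We take $\theta=\frac12$. Since $\varphi_l(\sum_ia_iy_i)=\frac12\sum_{i\ge l}a_i$, every finitely supported sequence $a$ satisfies
\begin{equation}\label{eq:james}
\frac12\max_l\Big|\sum_{i\ge l}a_i\Big|\ \le\ \Big\|\sum_ia_iy_i\Big\|\ \le\ \sum_i|a_i| .
\end{equation}
If $\ell_1$ is finitely representable in $X$, the problem for $X$ is settled by the Gupta--Newman--Rabinovich--Sinclair theorem, since a finite subset of $\ell_1$ spans a finite-dimensional subspace. What (A) and (B) hand us is only~\eqref{eq:james}: the $\ell_1$-norm above and a much weaker norm below. For $b\in\mathbb R^m$ put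
\[
\|b\|_1=\sum_{i=1}^m|b_i|,\qquad \|b\|_{\mathrm{in}}=\max_{1\le l\le m}\Big|\sum_{i\le l}b_i\Big|,\qquad \|b\|_\Sigma=\max_I\Big|\sum_{i\in I}b_i\Big|,
\]
where $I$ runs over the intervals (sets of consecutive integers) in $\{1,\dots,m\}$. An interval sum is a difference of two initial sums, one of which may be empty, so
\begin{equation}\label{eq:norms}
\|b\|_{\mathrm{in}}\le\|b\|_\Sigma\le2\|b\|_{\mathrm{in}},\qquad \|b\|_\Sigma\le\|b\|_1 .
\end{equation}
The vector $(1,-1,1,-1,\dots)\in\mathbb R^m$ has $\|b\|_1=m$ and $\|b\|_\Sigma=1$. So we need maps that are Lipschitz into $\ell_1$ and whose differences do not lose their size to cancellation: the distance between two vertices must be visible as a sum over one interval of coordinates.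

\subsection*{The smallest case}

\begin{example}\label{ex:theta}
Let $\Theta_k$ have vertices $s,t,z_1,\dots,z_k$ and unit edges $sz_i$, $z_it$; thus $\Theta_2=D_1$. Give $s$, $z_i$, $t$ the heights $0$, $1$, $2$, and think of two empty cells that are filled as the height grows: $\Psi(s)=(0,0)$, $\Psi(t)=(1,1)$, and $\Psi(z_i)$ is $(1,0)$ or $(0,1)$. Whatever the choices, along an edge the vector increases by one unit, so $\Psi$ is $1$-Lipschitz into $\ell_1$, and $\|\Psi(x)-\Psi(y)\|_\Sigma=d(x,y)$ unless $x,y$ are both midpoints. For $k=2$ let $z_1$ and $z_2$ fill different cells; then $\|\Psi(z_1)-\Psi(z_2)\|_\Sigma=1=\frac12d(z_1,z_2)$. For $k\ge3$ two midpoints must fill the same cell. Let each midpoint choose its cell by an independent fair coin: then $\mathbb E\|\Psi(z_i)-\Psi(z_j)\|_\Sigma=\frac12=\frac14d(z_i,z_j)$ for every $k$.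

In $D_2$ the heights are $0,\dots,4$ and there are four cells. The two vertices at height $2$ should fill the cells $\{1,2\}$ and $\{3,4\}$: the difference $(1,1,-1,-1)$ has $\|\cdot\|_\Sigma=2$, half the distance. The choice $\{1,3\}$ and $\{2,4\}$ is equally good in $\ell_1$, but it gives $\|\cdot\|_\Sigma=1$. So the order of filling should be chosen first between the two halves, then inside each half, and so on along nested dyadic intervals.
\end{example}

The example produces a \emph{random map}, by which we mean a bounded family of maps $\Psi_\omega:M\to\mathbb R^m$, indexed by a probability space, such that $\omega\mapsto\Psi_\omega(x)$ is measurable for each $x$. The upper bound holds for every $\omega$ and the lower bound only in the mean. To turn this into a single embedding one takes $n$ samples and has to combine the differences $b_1,\dots,b_n\in\mathbb R^m$. Concatenating them and applying~\eqref{eq:james} gives the upper bound $n\max_j\|b_j\|_1$ and the lower bound $\frac14\max_j\|b_j\|_\Sigma$, which loses a factor $n$. The first of our two theorems removes this loss.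

\begin{theorem}\label{thm:banach}
Let $X$ be nonsuperreflexive, $m,n\in\mathbb N$ and $\varepsilon>0$. There is a linear map $S:(\mathbb R^m)^n\to X$ such that for all $b=(b_1,\dots,b_n)$
\[
\frac1{4n}\sum_{j=1}^n\|b_j\|_{\mathrm{in}}\ \le\ \|Sb\|\ \le\ 2(1+\varepsilon)\max_j\|b_j\|_1 .
\]
\end{theorem}

The second theorem extends Example~\ref{ex:theta} to all series-parallel graphs.

\begin{theorem}\label{thm:metric}
Let $(V,d)$ be a finite weighted series-parallel graph, $|V|\ge2$. There are $m$ and a random map $\Psi_\omega:V\to\mathbb R^m$ such that, for all $x,y\in V$, $\|\Psi_\omega(x)-\Psi_\omega(y)\|_1\le3\,d(x,y)$ for every $\omega$ and $\mathbb E\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma\ge d(x,y)/2577$.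
\end{theorem}

The two theorems are joined by a criterion that has nothing to do with graphs.

\begin{proposition}\label{prop:criterion}
Let $(M,d)$ be a finite metric space, $\alpha,\beta>0$, and let $\Psi_\omega:M\to\mathbb R^m$ be a random map such that, for all $x,y\in M$, $\|\Psi_\omega(x)-\Psi_\omega(y)\|_1\le\alpha\,d(x,y)$ for every $\omega$ and $\mathbb E\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma\ge\beta\,d(x,y)$. Then for every nonsuperreflexive $X$ and every $0<\varepsilon<1$ the space $M$ embeds into $X$ with distortion at most $16\,\frac\alpha\beta\cdot\frac{1+\varepsilon}{1-\varepsilon}$, and in particular with distortion at most $17\alpha/\beta$.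
\end{proposition}

The bound does not involve $m$ or $|M|$, so a family of finite metric spaces that has such maps with common $\alpha$ and $\beta$ embeds uniformly into every nonsuperreflexive space. For instance, Example~\ref{ex:theta} has $\alpha=1$, $\beta=\frac14$, and $\Theta_k$ embeds with distortion at most $68$ for all $k$.

\begin{proof}
The random variables $\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma$ are bounded and there are finitely many pairs $x\ne y$. By the strong law of large numbers, applied to independent samples, there are $n$ and $\omega_1,\dots,\omega_n$ with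
\[
\frac1n\sum_{j=1}^n\|\Psi_{\omega_j}(x)-\Psi_{\omega_j}(y)\|_\Sigma\ge(1-\varepsilon)\beta\,d(x,y)\quad\text{for all }x\ne y .
\]
Let $f(x)=S\big(\Psi_{\omega_1}(x),\dots,\Psi_{\omega_n}(x)\big)$ with $S$ from Theorem~\ref{thm:banach}. Since $S$ is linear and $\|\cdot\|_{\mathrm{in}}\ge\frac12\|\cdot\|_\Sigma$,
\[
\tfrac18(1-\varepsilon)\beta\,d(x,y)\le\|f(x)-f(y)\|\le2(1+\varepsilon)\alpha\,d(x,y).
\]
The quotient of the two constants is the stated bound, and $\varepsilon=\frac1{50}$ gives $16\cdot\frac{51}{49}<17$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]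
A one-point graph needs no proof. Otherwise apply Proposition~\ref{prop:criterion} to the map of Theorem~\ref{thm:metric}, with $\alpha=3$, $\beta=1/2577$ and $\varepsilon=\frac1{50}$. The distortion is at most $16\cdot3\cdot2577\cdot\frac{51}{49}=123696\cdot\frac{51}{49}<1.3\cdot10^5$.
\end{proof}

Nonsuperreflexivity enters only through Theorem~\ref{thm:banach}, and it is needed there: if the conclusion of that theorem holds in $X$ for all $m,n,\varepsilon$, the argument above embeds the diamonds uniformly into $X$, so $X$ is nonsuperreflexive.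

\section{A spreading norm that decreases under merging}\label{sec:banach}

Let $c_{00}$ be the space of finitely supported real sequences, with unit vectors $e_1,e_2,\dots$. A norm $N$ on $c_{00}$ is
\begin{itemize}
\item \emph{spreading} if $N(\sum_ia_ie_{k_i})=N(\sum_ia_ie_i)$ whenever $k_1<k_2<\cdots$, that is, if inserting or deleting zero coordinates does not change $N$;
\item \emph{merging} if $N(a')\le N(a)$ whenever $a'=(a_1,\dots,a_{k-1},a_k+a_{k+1},a_{k+2},\dots)$ is obtained from $a$ by replacing two consecutive coordinates by their sum.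
\end{itemize}
The two norms on the outside of~\eqref{eq:james} are spreading and merging; for the left one, every tail sum of $a'$ is a tail sum of $a$. The $\ell_2$-norm is spreading but not merging, as $(1,1)\mapsto(2)$ shows. We first find a spreading and merging norm inside $X$, and then show that these two properties alone give Theorem~\ref{thm:banach}.

\begin{lemma}\label{lem:N}
If $X$ is nonsuperreflexive, there is a spreading and merging norm $N$ on $c_{00}$ such that $(c_{00},N)$ is finitely representable in $X$.
\end{lemma}

\begin{proof}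
We use twice the following observation. Let $\nu\le\|\cdot\|_1$ be a norm on $\mathbb R^r$, let $0<\gamma<1$, and let $P$ be a finite $\gamma/3$-net, in the $\ell_1$-distance, of the compact set $\{\nu=1\}$. If a seminorm $\mu\le\|\cdot\|_1$ satisfies $|\mu-\nu|\le\gamma/3$ on $P$, then $|\mu-\nu|\le\gamma$ on $\{\nu=1\}$, because $\mu$ and $\nu$ are $1$-Lipschitz for $\|\cdot\|_1$. Hence $\nu\le\mu/(1-\gamma)\le\frac{1+\gamma}{1-\gamma}\,\nu$. In short, pointwise approximation of $\nu$ by such seminorms gives almost isometric copies of $(\mathbb R^r,\nu)$.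

\emph{Step 1: a spreading norm.} By (A) some nonreflexive $Y$ is finitely representable in $X$. Take $y_i,\varphi_k$ from (B). The theorem of Brunel and Sucheston~\cite{BS} says that a bounded sequence has a subsequence, again denoted $(y_i)$, for which
\[
L(a)=\lim_{\substack{k_1<\dots<k_r\\ k_1\to\infty}}\Big\|\sum_{i=1}^ra_iy_{k_i}\Big\|
\]
exists for all $r$ and all $a=(a_1,\dots,a_r)$. Pass to the same subsequence of $(\varphi_k)$; the relations in (B) persist. Inserting zeros into $a$ only restricts the tuples $(k_i)$ that carry the nonzero coefficients, so $L$ is well defined on $c_{00}$ and spreading. It is a limit of seminorms bounded by $\|\cdot\|_1$. Since $\varphi_{k_l}(\sum_ia_iy_{k_i})=\frac12\sum_{i\ge l}a_i$,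
\begin{equation}\label{eq:tailL}
L(a)\ge\frac12\max_l\Big|\sum_{i\ge l}a_i\Big|,
\end{equation}
and so $L$ is a norm. By the observation, $(c_{00},L)$ is finitely representable in $Y$, hence in $X$.

\emph{Step 2: averaging.} The norm $L$ need not see that $e_k$ and $e_{k+1}$ are ``almost the same vector'', which is what merging asks for. Long averages do have this property, because shifting a long average by one block changes it little. For a finite nonempty $D\subset\mathbb N$ let $\mathrm{av}(D)=|D|^{-1}\sum_{i\in D}e_i$, and write $D<D'$ if $\max D<\min D'$. An \emph{$R$-set} is a set of size $R$. Put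
\[
N_R(a)=L\Big(\sum_ka_k\,\mathrm{av}(D_k)\Big),\qquad D_1<D_2<\cdots\ \text{ $R$-sets}.
\]
As $L$ is spreading, the choice of the $D_k$ is irrelevant and $N_R$ is spreading. Also $N_R\le\|\cdot\|_1$, and $(c_{00},N_R)$ is isometric to a subspace of $(c_{00},L)$. Split each $RS$-set $D_k$ into $R$-sets $D_{k,1}<\dots<D_{k,S}$. Then $\sum_ka_k\mathrm{av}(D_k)$ is the average over $s$ of the vectors $\sum_ka_k\mathrm{av}(D_{k,s})$, each of $L$-norm $N_R(a)$, so $N_{RS}\le N_R$. Hence $N_{n!}$ is nonincreasing in $n$ and $N_{n!}\le N_R$ for $n\ge R$, so that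
\[
N:=\inf_RN_R=\lim_{n\to\infty}N_{n!}
\]
is a spreading seminorm. The tail sum of $\sum_ka_k\mathrm{av}(D_k)$ starting at $\min D_l$ is $\sum_{k\ge l}a_k$, so \eqref{eq:tailL} holds for every $N_R$ and for $N$. Thus $N$ is a norm. (This is where nonreflexivity is used: for $L=\|\cdot\|_2$ one gets $N_R=\|\cdot\|_2/\sqrt R$ and $N=0$.) By the observation, $(c_{00},N)$ is finitely representable in $(c_{00},L)$, hence in $X$.

\emph{Step 3: $N$ is merging.} Let $a'$ come from $a$ by merging $a_k$ and $a_{k+1}$. Fix $R$ and $S$, and choose $R$-sets in the order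
\[
D_{1,\cdot}<\dots<D_{k-1,\cdot}<E_1<\dots<E_{S+1}<D_{k+2,\cdot}<\cdots,
\]
where $D_{i,\cdot}$ stands for $D_{i,1}<\dots<D_{i,S}$. For $s\le S$ the vector
\[
v_s=\sum_{i\ne k,k+1}a_i\,\mathrm{av}(D_{i,s})+a_k\,\mathrm{av}(E_s)+a_{k+1}\,\mathrm{av}(E_{s+1})
\]
has $L(v_s)=N_R(a)$. The vector
\[
v=\sum_{i\ne k,k+1}a_i\,\mathrm{av}\Big(\bigcup_{s\le S}D_{i,s}\Big)+(a_k+a_{k+1})\,\mathrm{av}\Big(\bigcup_{s\le S}E_s\Big)
\]
has $L(v)=N_{RS}(a')$, and $\frac1S\sum_{s\le S}v_s-v=\frac{a_{k+1}}S\big(\mathrm{av}(E_{S+1})-\mathrm{av}(E_1)\big)$ has $\ell_1$-norm $2|a_{k+1}|/S$. Therefore $N(a')\le N_{RS}(a')\le N_R(a)+2|a_{k+1}|/S$. Let $S\to\infty$ and take the infimum over $R$.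
\end{proof}

Merging preserves the sum of the coordinates, so it can erase a group of consecutive coordinates exactly when their sum is zero. This suggests working with the differences $d_j=e_{2j-1}-e_{2j}$. Fix $n$ and let $\Phi=N(\sum_{j\le n}d_j)>0$. The number $\Phi$ is the normalization that replaces the lost factor $n$. We never need its value, which depends on the space: it is $2n$ for the $\ell_1$-norm and $1$ for the maximum of the tail sums.

\begin{lemma}\label{lem:dj}
Let $N$ be a spreading and merging norm and $s_1,\dots,s_n\in\mathbb R$. All sums below are over $j\le n$ unless indicated.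
\begin{enumerate}
\item[(i)] $N(\sum_{j\in A}s_jd_j)\le N(\sum_js_jd_j)$ for $A\subset\{1,\dots,n\}$.
\item[(ii)] $N(\sum_j\pm d_j)\le2\Phi$ for all signs, and $N(\sum_j|s_j|d_j)\le2N(\sum_js_jd_j)$.
\item[(iii)] $\big(\frac1n\sum_j|s_j|\big)\Phi\le2N(\sum_j|s_j|d_j)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For each $j\notin A$ merge the coordinates $s_j,-s_j$ into one zero. The result differs from $\sum_{j\in A}s_jd_j$ only in the number of zeros between the remaining pairs.

(ii) If $A$ and $B$ are the sets of positive and of negative signs, then $\sum\pm d_j=\sum_Ad_j-\sum_Bd_j$, and both terms have norm at most $\Phi$ by (i). With $A=\{j:s_j>0\}$ and $B=\{j:s_j<0\}$ we have $\sum|s_j|d_j=\sum_As_jd_j-\sum_Bs_jd_j$, and (i) applies again.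

(iii) Let $t_j=|s_j|$ and $0\le c<n$. The cyclic shift $u_c=\sum_{j\le n-c}t_{j+c}d_j+\sum_{j>n-c}t_{j+c-n}d_j$ is a sum of two vectors which, by spreading, have the norms of $\sum_{j>c}t_jd_j$ and $\sum_{j\le c}t_jd_j$. By (i), $N(u_c)\le2N(\sum t_jd_j)$. The average of $u_0,\dots,u_{n-1}$ is $(\frac1n\sum t_j)\sum d_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:banach}]
Take $N$ from Lemma~\ref{lem:N}. To give each block the sum zero, write $b_j$ and then $-b_j$:
\[
Tb=(b_1,-b_1,b_2,-b_2,\dots,b_n,-b_n,0,0,\dots)\in c_{00}.
\]

\emph{Upper bound.} The set $\{\max_j\|b_j\|_1\le1\}$ is a product of $\ell_1$-balls, so it is the convex hull of the points at which each $b_j$ is plus or minus a unit vector. At such a point the nonzero coordinates of $Tb$ are, in order, $n$ pairs $\pm(1,-1)$, so $N(Tb)=N(\sum_j\pm d_j)\le2\Phi$ by spreading and Lemma~\ref{lem:dj}(ii). By convexity and homogeneity, $N(Tb)\le2\Phi\max_j\|b_j\|_1$ for all $b$.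

\emph{Lower bound.} Choose $1\le l_j\le m$ so that $s_j=\sum_{i\le l_j}b_{j,i}$ has $|s_j|=\|b_j\|_{\mathrm{in}}$. In the block $(b_j,-b_j)$ merge the first $l_j$ coordinates into $s_j$ and the other $2m-l_j$ coordinates into $-s_j$. By merging and Lemma~\ref{lem:dj}(ii),(iii),
\[
N(Tb)\ge N\Big(\sum_js_jd_j\Big)\ge\frac12N\Big(\sum_j|s_j|d_j\Big)\ge\frac\Phi4\cdot\frac1n\sum_j\|b_j\|_{\mathrm{in}} .
\]

Finally let $U:\mathrm{span}\{e_i:i\le2mn\}\to X$ be linear with $N(a)\le\|Ua\|\le(1+\varepsilon)N(a)$, and put $S=\Phi^{-1}UT$.
\end{proof}

\section{Heights and the tree of edges}\label{sec:heights}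

From now on $G$ is a weighted series-parallel graph on $V$, $|V|\ge2$, with metric $d$. It is obtained by removing edges from a graph $H$ on $V$ whose construction we fix: it starts with the edge $e_0=v_1v_2$, and each further vertex $v$ is \emph{attached} to an existing edge $e_v=\{s,t\}$, which creates the edges $sv$ and $vt$. We identify an edge with the set of its two endpoints.

\subsection*{Heights}

Example~\ref{ex:theta} used a height that changes along each edge by the length of the edge. A general weighted graph has no such function, but on $H$ one exists up to a factor $3$. The reason is that a new vertex has to satisfy only two constraints, and these come from a pair of vertices whose heights are already under control. (For the complete graph on $k$ vertices with unit weights, $c\le|h(u)-h(v)|\le1$ on all edges forces $c\le1/(k-1)$.)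

\begin{lemma}\label{lem:height}
There is $h:V\to\mathbb R$ with $\frac13d(u,v)\le|h(u)-h(v)|\le d(u,v)$ for every edge $uv$ of $H$.
\end{lemma}

\begin{proof}
Put $h(v_1)=0$ and $h(v_2)=d(v_1,v_2)$, and define $h$ in the order of construction. Let $v$ be attached to $\{s,t\}$, named so that $a=d(s,v)\le b=d(v,t)$, and let $c=d(s,t)$. The requirement is invariant under translations and reflections of the line, so we may assume $h(s)=0$ and $h(t)=\kappa\in[c/3,c]$. We need $|h(v)|\in[a/3,a]$ and $|h(v)-\kappa|\in[b/3,b]$.

If $\kappa+a/3\le b$, put $h(v)=-a/3$. Then $|h(v)-\kappa|=\kappa+a/3\ge(c+a)/3\ge b/3$.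

If $\kappa+a/3>b$ and $\kappa-a/3\le b$, put $h(v)=a/3$. Then $\kappa-a/3>b-\frac23a\ge b/3$.

If $\kappa-a/3>b$, put $h(v)=\kappa-b$. Then $h(v)>a/3$, $h(v)\le c-b\le a$, and $|h(v)-\kappa|=b$.
\end{proof}

Give each edge $uv$ of $H$ the weight $w(uv)=|h(u)-h(v)|>0$, and let $\rho$ be the resulting shortest-path metric on $V$. Every edge $uv$ of $G$ is an edge of $H$, and its weight in $G$ is at least $d(u,v)\ge w(uv)$, so $\rho\le d$. Every path in $H$ from $x$ to $y$ has $w$-length at least $\frac13d(x,y)$, so $\rho\ge d/3$. Moreover $|h(x)-h(y)|\le\rho(x,y)$ for all $x,y$, whence $\rho(u,v)=w(uv)$ on edges. We have thus replaced $G$ by a graph in which every triangle is degenerate: its longest side is the sum of the other two. It suffices to construct a random map with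
\begin{equation}\label{eq:goal}
\|\Psi_\omega(x)-\Psi_\omega(y)\|_1\le3\rho(x,y)\ \text{ for all }\omega,\qquad \rho(x,y)\le795\,\mathbb E\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma ,
\end{equation}
because $\rho\le d\le3\rho$ and $3\cdot795=2385\le2577$.

\subsection*{The tree of edges}

If $v$ is attached to $e=\{s,t\}$, call $v$ a \emph{child} of $e$ and $sv,vt$ \emph{child edges} of $e$. Every edge other than $e_0$ is a child edge of exactly one older edge, so the edges of $H$ form a rooted tree with root $e_0$. Write $f\preceq e$ if $f$ equals $e$ or descends from it. Put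
\[
\mathrm{Des}(e)=\{u:\ e_u\preceq e\},\qquad V(e)=\mathrm{Des}(e)\cup e,\qquad \mathrm{Des}[v]=\{v\}\cup\mathrm{Des}(sv)\cup\mathrm{Des}(vt),
\]
the last for $v$ attached to $\{s,t\}$. Subtrees rooted at different child edges are disjoint, so the union defining $\mathrm{Des}[v]$ is disjoint, and $\mathrm{Des}(e)$ is the disjoint union of the sets $\mathrm{Des}[v]$ over the children $v$ of $e$. We have $V(e_0)=V$. The vertices of $\mathrm{Des}(e)$ are created after $e$, so the endpoints of $e$ are not in $\mathrm{Des}(e)$. If $f\preceq e$, then $f\subset V(e)$: a child edge of $f'\preceq e$ joins an endpoint of $f'$ to a child of $f'$, and we induct down the tree. In particular $\mathrm{Des}[v]\subset V(sv)\cup V(vt)\subset\mathrm{Des}[v]\cup\{s,t\}$.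

The next lemma says that edges of $H$ are separators. It is the only global property of $H$ that we need.

\begin{lemma}\label{lem:tree}
Let $v$ be attached to $e=\{s,t\}$.
\begin{enumerate}
\item[(i)] Every edge $f$ that meets $\mathrm{Des}[v]$ satisfies $f\preceq sv$ or $f\preceq vt$.
\item[(ii)] Every path in $H$ from $\mathrm{Des}[v]$ to its complement contains $s$ or $t$.
\item[(iii)] For every edge $e'$, every path in $H$ from $\mathrm{Des}(e')$ to its complement contains an endpoint of $e'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Induct on the time at which $f$ is created. The vertices $v_1,v_2$ are attached to nothing, so $e_0$ does not meet $\mathrm{Des}[v]$. Let $f=\{u,z\}$ be created by attaching $u$ to $e_u\ni z$, and let $f$ meet $\mathrm{Des}[v]$. If $u=v$, then $f\in\{sv,vt\}$. If $u\in\mathrm{Des}[v]\setminus\{v\}$, then $e_u\preceq sv$ or $e_u\preceq vt$, and the same holds for its child edge $f$. If $u\notin\mathrm{Des}[v]$, then $z\in\mathrm{Des}[v]$, so the older edge $e_u$ meets $\mathrm{Des}[v]$; by induction $e_u\preceq sv$ or $e_u\preceq vt$, which means $u\in\mathrm{Des}[v]$,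 a contradiction.

(ii) By (i), an edge that meets $\mathrm{Des}[v]$ lies in $V(sv)\cup V(vt)\subset\mathrm{Des}[v]\cup\{s,t\}$. So the first vertex of the path outside $\mathrm{Des}[v]$ is $s$ or $t$.

(iii) Let $z$ be the first vertex of the path outside $\mathrm{Des}(e')$. Its predecessor lies in $\mathrm{Des}[v']$ for a child $v'$ of $e'$, so $z\in\mathrm{Des}[v']\cup e'$ as in (ii), and hence $z\in e'$.
\end{proof}

\section{Random dyadic filling}\label{sec:F}

This section does not use the series-parallel structure. Let $H$ be any finite connected graph on $V$, let $h:V\to\mathbb R$ take different values at adjacent vertices, and let $\rho$ be the shortest-path metric for the weights $|h(u)-h(v)|$. For $A\subset V$, $H[A]$ is the induced subgraph. For $\delta>0$, say that $y$ is \emph{$\delta$-separated from $x$} if $y$ is not in the component of $x$ in the \emph{strip} $H[\{z:|h(z)-h(x)|<\delta\}]$. In $\Theta_k$ the midpoints are $1$-separated from each other. Given a finite nonempty set $\Delta\subset(0,\infty)$ of scales, we build a random map $F_\omega$ that detects $\delta$-separation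 for all $\delta\in\Delta$.

As in Example~\ref{ex:theta}, a vertex fills an amount of an interval equal to its height, and for each dyadic range $Q$ of heights a coin decides which half of the corresponding piece is filled first. Adjacent vertices with heights in $Q$ must use the same coin, to keep the map Lipschitz, and separated vertices should use independent coins. So there is one coin for each component of the vertices with heights in $Q$. We also shift all heights by a random amount, since a fixed dyadic grid can be badly placed: on a path with heights $0,1,0$ both ends would fill nothing.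

\subsection*{Construction}

Translate $h$ so that $h\ge0$. Choose integers $j_0<K$ with $2^K>\max h$, $2^K\ge\max\Delta$ and $2^{j_0+2}\le\min\Delta$. Let $\tau$ be uniform on $[0,2^K)$ and $h_\tau=h+\tau$, so that $h_\tau$ takes values in $Q_0=[0,2^{K+1})$. A \emph{dyadic interval} is an interval $[k2^j,(k+1)2^j)$ with integers $k,j$; two dyadic intervals are nested or disjoint. \emph{Blocks} are the dyadic intervals $Q\subset Q_0$ of length $|Q|\ge2^{j_0}$, and those of length $2^{j_0}$ are \emph{cells}. Let $a_Q$ be the left endpoint of $Q$, and, if $Q$ is not a cell, let $Q^-$ and $Q^+$ be its lower and upper halves.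

Let $\xi_{Q,z}\in\{0,1\}$ ($Q$ a block, $z\in V$) be independent fair bits, independent of $\tau$, and let $\omega=(\tau,\xi)$. Fix an order of $V$. If $h_\tau(x)\in Q$, put $\xi_Q(x)=\xi_{Q,z}$, where $z$ is the first vertex of the component of $x$ in $H[h_\tau^{-1}(Q)]$.

Fix $x$ and let $Q_0\supset Q_1\supset\dots\supset Q_L$, $L=K+1-j_0$, be the blocks that contain $h_\tau(x)$; thus $Q_{i+1}$ is a half of $Q_i$ and $Q_L$ is a cell. Blocks are ranges of heights. To them we assign dyadic intervals $J_Q(x)\subset Q_0$ with $|J_Q(x)|=|Q|$, the places to be filled while the height runs through $Q$. Put $J_{Q_0}(x)=Q_0$. For $Q=Q_i$ with $i<L$, let $J_{Q^-}(x)$ be the left half of $J_Q(x)$ if $\xi_Q(x)=0$ and the right half if $\xi_Q(x)=1$, and let $J_{Q^+}(x)$ be the other half. Define $F_\omega(x):Q_0\to[0,1]$ by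
\[
F_\omega(x)=\begin{cases}
1&\text{on }J_{Q_i^-}(x),\ \text{ if }Q_{i+1}=Q_i^+,\\
0&\text{on }J_{Q_i^+}(x),\ \text{ if }Q_{i+1}=Q_i^-,\\
2^{-j_0}\big(h_\tau(x)-a_{Q_L}\big)&\text{on }J_{Q_L}(x).
\end{cases}
\]
The intervals in the first two lines are the sets $J_{Q_i}(x)\setminus J_{Q_{i+1}}(x)$, $i<L$; together with $J_{Q_L}(x)$ they partition $Q_0$. For every block $Q\ni h_\tau(x)$,
\begin{equation}\label{eq:integral}
\int_{J_Q(x)}F_\omega(x)=h_\tau(x)-a_Q .
\end{equation}
Indeed, this holds for $Q_L$, and passing from $Q_{i+1}$ to $Q_i$ adds $|Q_i|/2$ to both sides if $Q_{i+1}=Q_i^+$ and nothing if $Q_{i+1}=Q_i^-$.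

For example, let $Q_0=[0,8)$, $j_0=0$, $h_\tau(x)=5.5$, so that the blocks are $[0,8)\supset[4,8)\supset[4,6)\supset[5,6)$. If the three bits are $0,0,0$, the values of $F_\omega(x)$ on the eight cells are $(1,1,1,1,1,\frac12,0,0)$. If they are $1,0,1$, the intervals $J_{Q_i}(x)$ are $[0,8)\supset[0,4)\supset[0,2)\supset[0,1)$ and the values are $(\frac12,1,0,0,1,1,1,1)$.

The function $F_\omega(x)$ is constant on cells. We identify it with the vector of its integrals over the $2^L$ cells, from left to right. Then $\|\cdot\|_1$ is the $L_1$-norm, and the integral over a block is an interval sum. For fixed bits, $F_\omega(x)$ is a piecewise affine function of $\tau$ with finitely many pieces, so $F_\omega$ is a random map.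

\begin{lemma}\label{lem:Flip}
$\|F_\omega(x)-F_\omega(y)\|_1\le\rho(x,y)$ for all $\omega$, $x$, $y$.
\end{lemma}

\begin{proof}
By the triangle inequality along a shortest path it suffices to take adjacent $x,y$ with $h(x)<h(y)$. We show $F_\omega(x)\le F_\omega(y)$ pointwise; then \eqref{eq:integral} with $Q=Q_0$ gives $\|F_\omega(y)-F_\omega(x)\|_1=h(y)-h(x)=\rho(x,y)$.

If a block $Q$ contains both $h_\tau(x)$ and $h_\tau(y)$, the adjacent vertices $x,y$ are in one component of $H[h_\tau^{-1}(Q)]$, so $\xi_Q(x)=\xi_Q(y)$. Descending from $Q_0$, we get $J_Q(x)=J_Q(y)$ for all such $Q$, and $J_{Q^\pm}(x)=J_{Q^\pm}(y)$ if $Q$ is not a cell; we drop $x,y$ from this notation. Let $Q$ be the smallest such block. Outside $J_Q$ the two functions are given by the same rules on the same intervals, so they coincide. If $Q$ is a cell, the constant value of $F_\omega(x)$ on $J_Q$ is smaller than that of $F_\omega(y)$. Otherwise $h_\tau(x)\in Q^-$ and $h_\tau(y)\in Q^+$, so $F_\omega(x)=0$ on $J_{Q^+}$ and $F_\omega(y)=1$ on $J_{Q^-}$. As both functions take values in $[0,1]$, the inequality follows.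
\end{proof}

\begin{lemma}\label{lem:sep}
Let $\delta\in\Delta$ and let $y$ be $\delta$-separated from $x$. If $|h(x)-h(y)|\le\delta/16$, then $\mathbb E\|F_\omega(x)-F_\omega(y)\|_\Sigma\ge\delta/128$. Consequently, without the assumption on heights,
\[
\delta\le128\,\max\big\{|h(x)-h(y)|,\ \mathbb E\|F_\omega(x)-F_\omega(y)\|_\Sigma\big\}.
\]
\end{lemma}

\begin{proof}
The second statement follows from the first, since $|h(x)-h(y)|>\delta/16$ gives $\delta<16|h(x)-h(y)|$. Let $D=|h(x)-h(y)|\le\delta/16$, and let $r=2^j$ satisfy $\delta/2<r\le\delta$. Then $2^{j_0+1}<r\le2^K$ and $D<r/8$.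

\emph{A good position.} Since $r$ divides $2^K$, the residue of $\min(h_\tau(x),h_\tau(y))$ modulo $r$ is uniform on $[0,r)$. With probability $\frac14-\frac Dr\ge\frac18$ it lies in $[\frac r4,\frac r2-D)$, and then there is a block $Q$ of length $r$ with
\[
h_\tau(x),h_\tau(y)\in[a_Q+\tfrac r4,\ a_Q+\tfrac r2)\subset Q^- .
\]
Fix such a $\tau$. All points of $Q$ are at distance less than $r\le\delta$ from $h_\tau(x)$, so $H[h_\tau^{-1}(Q)]$ is a subgraph of the strip, and $x,y$ lie in different components of it. Hence $\xi_Q(x)$ and $\xi_Q(y)$ are two distinct members of the family $(\xi_{Q,z})_{z\in V}$. The intervals $J_Q(x)$ and $J_Q(y)$ depend only on the bits of blocks larger than $Q$; fix those bits as well. Since $h_\tau(x)\in Q^-$, the function $F_\omega(x)$ vanishes on $J_{Q^+}(x)$, and by~\eqref{eq:integral} its integral over $J_{Q^-}(x)$ is $h_\tau(x)-a_Q\ge r/4$. In the same way $F_\omega(y)$ vanishes on $J_{Q^+}(y)$.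

\emph{Case $J_Q(x)\ne J_Q(y)$.} These dyadic intervals of equal length are disjoint. The complement of $J_Q(y)$ is partitioned into dyadic intervals of length at least $r$, on each of which $F_\omega(y)$ is constantly $0$ or constantly $1$, and $J_Q(x)$ lies in one of them. If the constant is $0$, the integral of $F_\omega(x)-F_\omega(y)$ over $J_{Q^-}(x)$ is at least $r/4$. If it is $1$, the integral over $J_{Q^+}(x)$ is $-r/2$.

\emph{Case $J_Q(x)=J_Q(y)$.} With conditional probability $\frac12$ the bits $\xi_Q(x)$, $\xi_Q(y)$ differ. Then $J_{Q^-}(x)=J_{Q^+}(y)$, where $F_\omega(y)=0$, and the integral of $F_\omega(x)-F_\omega(y)$ over this interval is at least $r/4$.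

The intervals $J_{Q^\pm}(x)$ have length $r/2>2^{j_0}$, so these integrals are interval sums. The expectation is at least $\frac18\cdot\frac12\cdot\frac r4=\frac r{64}\ge\frac\delta{128}$.
\end{proof}

When strips have small components, $h$ and $F_\omega$ already determine the metric.

\begin{proposition}\label{prop:thin}
Let $H$, $h$, $\rho$ be as in this section and $C>0$. Suppose that for every bounded open interval $I$ the components of $H[h^{-1}(I)]$ have $\rho$-diameter at most $C|I|$. Then $(V,\rho)$ embeds into every nonsuperreflexive space with distortion at most $1.4\cdot10^4\,C$.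
\end{proposition}

\begin{proof}
Let $|V|\ge2$, and let $\Delta$ consist of the numbers $\rho(x,y)/(3C)$, $x\ne y$. For $\delta=\rho(x,y)/(3C)$, the component of $x$ in its strip has diameter at most $2C\delta<\rho(x,y)$, so $y$ is $\delta$-separated from $x$. The concatenation $\Psi_\omega=(h,F_\omega)$ is $2$-Lipschitz into $\ell_1$ by Lemma~\ref{lem:Flip}. Each of its two pieces occupies an interval of coordinates, so Lemma~\ref{lem:sep} gives $\mathbb E\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma\ge\delta/128=\rho(x,y)/(384C)$. By Proposition~\ref{prop:criterion} the distortion is at most $17\cdot2\cdot384\,C=13056\,C$.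
\end{proof}

\section{Recording oscillation}\label{sec:g}

We return to $H$, $h$, $w$, $\rho$ of Section~\ref{sec:heights}. The hypothesis of Proposition~\ref{prop:thin} can fail with any fixed $C$, because a long geodesic may oscillate in a short range of heights.

\begin{example}\label{ex:zigzag}
Attach $v_i$ to $v_{i-2}v_{i-1}$ for $i=3,4,\dots,3k+3$, give all edges the weight $1$, and let the heights of $v_1,v_2,v_3,\dots$ be $0,1,\frac12,0,1,\frac12,\dots$. These heights satisfy Lemma~\ref{lem:height}. An edge changes the index by at most $2$ and has $w\ge\frac12$, so $\rho(v_3,v_{3k+3})\ge3k/4$, although all heights lie in $[0,1]$.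
\end{example}

We need a third map, which stores the vertical distance spent on going back and forth. Let $v$ be attached to $\{s,t\}$. The heights of $s,t,v$ are distinct, and there are two possibilities:
\begin{itemize}
\item $v$ is \emph{inside}: $h(v)=(1-\lambda)h(s)+\lambda h(t)$ with $0<\lambda<1$;
\item $v$ is \emph{outside}: the median of the three heights belongs to $s$ or $t$; this endpoint is the \emph{middle endpoint} for $v$.
\end{itemize}
An inside vertex lies on a monotone path from $s$ to $t$. An outside vertex overshoots the middle endpoint, and the overshoot is recorded in a fresh coordinate. Let $(\mathbf e_v)_{v\in V}$ be the unit vectors of $\mathbb R^V$ and define $g:V\to\mathbb R^V$ by $g(v_1)=g(v_2)=0$ and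
\[
g(v)=\begin{cases}(1-\lambda)g(s)+\lambda g(t)&\text{if $v$ is inside},\\ g(s)+|h(v)-h(s)|\,\mathbf e_v&\text{if $v$ is outside with middle endpoint $s$}.\end{cases}
\]
In Example~\ref{ex:zigzag}, $v_4$ and $v_5$ are outside with middle endpoint $v_3$, and $v_6$ is inside with $\lambda=\frac12$. So $g(v_3)=0$, $g(v_6)=\frac14\mathbf e_{v_4}+\frac14\mathbf e_{v_5}$, and each period adds $\frac12$ to the sum of the coordinates: $\|g(v_{3k+3})-g(v_3)\|_\Sigma=k/2$.

\begin{lemma}\label{lem:g}
\begin{enumerate}
\item[(i)] $g\ge0$ coordinatewise, and $\|g(x)-g(y)\|_1\le\rho(x,y)$.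
\item[(ii)] If $u\in\mathrm{Des}[v]$, the coordinate function $g_u$ vanishes outside $\mathrm{Des}[v]$. If $u\in\mathrm{Des}(e)$, then $g_u$ vanishes outside $\mathrm{Des}(e)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Both rules preserve nonnegativity. For the Lipschitz bound it suffices to show $\|g(x)-g(y)\|_1\le w(xy)$ on edges, by induction on the time of creation; on $e_0$ the left side is $0$. Let $v$ be attached to $\{s,t\}$. If $v$ is inside, $\|g(v)-g(s)\|_1=\lambda\|g(t)-g(s)\|_1\le\lambda w(st)=w(sv)$ and $\|g(v)-g(t)\|_1\le(1-\lambda)w(st)=w(vt)$. If $v$ is outside with middle endpoint $s$, then $\|g(v)-g(s)\|_1=w(sv)$ and $\|g(v)-g(t)\|_1\le w(sv)+w(st)=w(vt)$.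

(ii) Induct on the time of creation of $x\notin\mathrm{Des}[v]$; $g$ vanishes at $v_1,v_2$. Let $x$ be attached to $\{s',t'\}$. If this edge met $\mathrm{Des}[v]$, Lemma~\ref{lem:tree}(i) would give $x\in\mathrm{Des}[v]$. So $s',t'\notin\mathrm{Des}[v]$ and $g_u(s')=g_u(t')=0$. Since $x\ne u$, the number $g_u(x)$ is a convex combination of these two. The second statement follows because $u\in\mathrm{Des}[v]\subset\mathrm{Des}(e)$ for a child $v$ of $e$.
\end{proof}

\subsection*{Order of the coordinates}
Nonnegativity and the support property (ii) prevent cancellation, provided the relevant sets of coordinates are intervals. List $v_1,v_2$ and then $\mathrm{Des}(e_0)$. Recursively, list $\mathrm{Des}(e)$ by concatenating the lists of $\mathrm{Des}[v]$ over the children $v$ of $e$, and list $\mathrm{Des}[v]$ as $v$, then $\mathrm{Des}(sv)$, then $\mathrm{Des}(vt)$. In this order every $\mathrm{Des}(e)$ and every $\mathrm{Des}[v]$ is an interval or empty.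

\subsection*{Mass and position}
For an edge $e$ and $x\in V(e)$ the \emph{mass} of $x$ is $M_e(x)=\sum_{u\in\mathrm{Des}(e)}g_u(x)\ge0$. Our aim is Corollary~\ref{cor:dist}: the distance from $x$ to an endpoint of $e$ is bounded by the mass and the difference of heights. The induction needs one more quantity, the position that $x$ would have along $e$ if all overshoots were ignored. For an oriented edge $e=(s,t)$ define $p_e:V(e)\to[0,1]$ by $p_e(s)=0$, $p_e(t)=1$ and the first column below, where $v\in\mathrm{Des}(e)$ is attached to $\{s',t'\}\subset V(e)$ and, in the outside case, $s'$ is the middle endpoint: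
\begin{equation}\label{eq:rec}
\begin{array}{lll}
\text{inside:}&p_e(v)=(1-\lambda)p_e(s')+\lambda p_e(t'),&M_e(v)=(1-\lambda)M_e(s')+\lambda M_e(t'),\\[2pt]
\text{outside:}&p_e(v)=p_e(s'),&M_e(v)=M_e(s')+w(s'v).
\end{array}
\end{equation}
The second column follows by summing the definition of $g(v)$ over the coordinates in $\mathrm{Des}(e)\ni v$, and $M_e(s)=M_e(t)=0$ by Lemma~\ref{lem:g}(ii). Reversing $e$ does not change $M_e$ and replaces $p_e$ by $1-p_e$, which satisfies the same recursion.

\begin{lemma}\label{lem:pos}
For $e=(s,t)$ and $x\in V(e)$, $\ \big|h(x)-h(s)-p_e(x)\,(h(t)-h(s))\big|\le M_e(x)$.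
\end{lemma}

\begin{proof}
The function $\psi=h-h(s)-p_e\cdot(h(t)-h(s))$ vanishes at $s$ and $t$. In the notation of~\eqref{eq:rec}, $\psi(v)=(1-\lambda)\psi(s')+\lambda\psi(t')$ if $v$ is inside, and $\psi(v)=\psi(s')+h(v)-h(s')$ if $v$ is outside. Comparing with the recursion for $M_e$, we see that $|\psi|\le M_e$ passes from $s',t'$ to $v$.
\end{proof}

\begin{lemma}\label{lem:dist}
Let $e=(s,t)$, $w=w(e)$, $x\in V(e)$, $p=p_e(x)$, $M=M_e(x)$. Then
\[
\rho(x,s)\le9M+3pw,\qquad \rho(x,t)\le9M+3(1-p)w .
\]
\end{lemma}

\begin{proof}
The statement is invariant under reversing $e$. We induct on the number of descendants of $e$ in the tree of edges. If $x=s$, then $p=M=0$, $\rho(x,s)=0$ and $\rho(x,t)=w\le3w$; the case $x=t$ follows by reversal. Otherwise $x\in V(f)$ for a child edge $f=(s',t')$ created with a child $v$ of $e$. Let $p'=p_f(x)$ and $M'=M_f(x)$. Then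
\begin{equation}\label{eq:chain}
p=(1-p')p_e(s')+p'p_e(t'),\qquad M=M'+(1-p')M_e(s')+p'M_e(t').
\end{equation}
To see this, regard both sides as functions of $x\in V(f)$. They agree at $s'$ and $t'$. At an inside vertex of $\mathrm{Des}(f)$ the functions $p_e,p_f,M_e,M_f$ are all interpolated with the same $\lambda$, and the right sides are affine in $(p',M')$. At an outside vertex $p_e,p_f$ are copied from the middle endpoint and $M_e,M_f$ increase by the same amount. The induction hypothesis is the lemma for $f$.

\emph{$v$ inside.} Reversing $e$ if necessary, let $f=(s,v)$. We have $p_e(v)=\lambda$, $M_e(v)=0$, $w(f)=\lambda w$ and $w(vt)=(1-\lambda)w$, so $p=\lambda p'$ and $M=M'$ by~\eqref{eq:chain}. Then $\rho(x,s)\le9M+3p'\lambda w=9M+3pw$, and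
\[
\rho(x,t)\le\rho(x,v)+w(vt)\le9M+3(1-p')\lambda w+3(1-\lambda)w=9M+3(1-p)w .
\]

\emph{$v$ outside.} Reversing $e$ if necessary, let $s$ be the middle endpoint. With $a=w(sv)$ we have $w(vt)=a+w$, $p_e(v)=0$ and $M_e(v)=a$.

If $f=(s,v)$, then $p=0$ and $M=M'+p'a$. So $\rho(x,s)\le9M'+3p'a\le9M$ and $\rho(x,t)\le\rho(x,s)+w\le9M+3w$.

If $f=(v,t)$, then $p=p'$ and $M=M'+(1-p)a$. So $\rho(x,t)\le9M'+3(1-p)(a+w)\le9M+3(1-p)w$. The vertex $s$ is not an endpoint of $f$, and we must reach it through $v$ or $t$, within the bound $9M+3pw=9M'+9(1-p)a+3pw$. Through $v$,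
\[
\rho(x,s)\le9M'+3p(a+w)+a=9M'+(3p+1)a+3pw,
\]
which suffices when $3p+1\le9(1-p)$, that is, $p\le\frac23$. Through $t$,
\[
\rho(x,s)\le9M'+3(1-p)(a+w)+w=9M'+3(1-p)a+(4-3p)w,
\]
which suffices when $4-3p\le3p$, that is, $p\ge\frac23$.
\end{proof}

The position can now be eliminated.

\begin{corollary}\label{cor:dist}
Let $e=\{z_-,z_+\}$ be an edge with $h(z_-)<h(z_+)$, and let $x\in V(e)$. Then
\[
\rho(x,z_-)\le12M_e(x)+3\big(h(x)-h(z_-)\big),\qquad \rho(x,z_+)\le12M_e(x)+3\big(h(z_+)-h(x)\big).
\]
\end{corollary}

\begin{proof}
Orient $e=(z_-,z_+)$. Lemma~\ref{lem:pos} gives $pw\le h(x)-h(z_-)+M$ and $(1-p)w\le h(z_+)-h(x)+M$. Insert these into Lemma~\ref{lem:dist}.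
\end{proof}

The height differences here carry a sign and may be negative.

\section{Proof of Theorem~\ref{thm:metric}}\label{sec:final}

Let $\Delta$ be the set of nonzero numbers $|h(z)-h(z')|$, $z,z'\in V$, let $F_\omega$ be the map of Section~\ref{sec:F} for $H$, $h$, $\Delta$, and let
\[
\Psi_\omega(x)=\big(h(x),\,g(x),\,F_\omega(x)\big)
\]
be the concatenation. Each piece is $1$-Lipschitz from $\rho$ to $\ell_1$ (Lemmas~\ref{lem:g} and~\ref{lem:Flip}), which is the first half of~\eqref{eq:goal}. Fix $x\ne y$ and put $A=\mathbb E\|\Psi_\omega(x)-\Psi_\omega(y)\|_\Sigma$. Each piece occupies an interval of coordinates, so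
\begin{equation}\label{eq:A}
|h(x)-h(y)|\le A,\qquad\|g(x)-g(y)\|_\Sigma\le A,\qquad\mathbb E\|F_\omega(x)-F_\omega(y)\|_\Sigma\le A .
\end{equation}
We must show $\rho(x,y)\le795A$. The plan is to find where $x$ and $y$ part in the tree of edges, bound their masses by $A$ using $g$, and join them through a vertex near the parting using Corollary~\ref{cor:dist}. If there are two candidate vertices, one below and one above, the cost of the better route is the vertical distance to the nearer of them, and this is what $F_\omega$ measures. (If two inside vertices are attached at the same height to $e_0$, they have equal $h$ and $g$, so only $F_\omega$ tells them apart.)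

\begin{lemma}\label{lem:routes}
Let $z_-,z_+\in V$ be such that every path in $H$ from $x$ to $y$ contains $z_-$ or $z_+$, and such that for $z\in\{x,y\}$
\begin{equation}\label{eq:routes}
\rho(z,z_-)\le12A+3\big(h(z)-h(z_-)\big),\qquad\rho(z,z_+)\le12A+3\big(h(z_+)-h(z)\big).
\end{equation}
Then $\rho(x,y)\le795A$.
\end{lemma}

\begin{proof}
Adding the first inequality for $x$ and for $y$ and using $h(y)\le h(x)+A$, we get $\rho(x,y)\le27A+6(h(x)-h(z_-))$. The second inequality and $h(y)\ge h(x)-A$ give $\rho(x,y)\le27A+6(h(z_+)-h(x))$. Thus $\rho(x,y)\le27A+6\delta$ with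
\[
\delta=\min\{h(x)-h(z_-),\ h(z_+)-h(x)\}.
\]
If $\delta\le0$ we are done. If $\delta>0$, then $\delta\in\Delta$, and neither $z_-$ nor $z_+$ belongs to the strip $\{z:|h(z)-h(x)|<\delta\}$. So no path in the strip joins $x$ to $y$, that is, $y$ is $\delta$-separated from $x$. By Lemma~\ref{lem:sep} and~\eqref{eq:A}, $\delta\le128A$, and $\rho(x,y)\le(27+768)A=795A$.
\end{proof}

\subsection*{Where $x$ and $y$ part}
Descending from $e_0$, we find an edge $e=\{s,t\}$ with $x,y\in V(e)$ such that no child edge $f$ of $e$ has $x,y\in V(f)$. If $\{x,y\}=e$, then $\rho(x,y)=|h(x)-h(y)|\le A$. Otherwise, after possibly exchanging $x$ and $y$, one of the following holds.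
\begin{itemize}
\item[(P)] $x\in\mathrm{Des}[v]$ and $y\in\mathrm{Des}[v']$ for distinct children $v,v'$ of $e$.
\item[(S)] $x\in V(sv)\setminus V(vt)$ and $y\in V(vt)\setminus V(sv)$ for a child $v$ of $e$.
\end{itemize}
Indeed, at least one of the two points lies in $\mathrm{Des}[v]$ for a child $v$ of $e$. The other lies in $\mathrm{Des}[v']$ with $v'\ne v$, which is (P), or in $\mathrm{Des}[v]\cup\{s,t\}$. In the latter case both points lie in $V(sv)\cup V(vt)$ and neither set contains both, which is (S).

\subsection*{Case (P): parallel branches}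
Let $u\in\mathrm{Des}(e)$. By Lemma~\ref{lem:g}(ii), $g_u(x)=0$ if $u\notin\mathrm{Des}[v]$, since then $u\in\mathrm{Des}[v'']$ for another child $v''$ and $x\notin\mathrm{Des}[v'']$; and $g_u(y)=0$ if $u\in\mathrm{Des}[v]$. So the sum of $g(x)-g(y)$ over the interval $\mathrm{Des}[v]$ equals $M_e(x)$, and $M_e(x)\le A$ by~\eqref{eq:A}. Exchanging the roles, $M_e(y)\le A$. Let $z_-,z_+$ be the lower and the upper endpoint of $e$. Corollary~\ref{cor:dist} gives~\eqref{eq:routes}, and every path from $x$ to $y$ contains $s$ or $t$ by Lemma~\ref{lem:tree}(ii). Lemma~\ref{lem:routes} applies.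

\subsection*{Case (S): the two sides of one triangle}
Since $y\notin\mathrm{Des}(sv)$, Lemma~\ref{lem:g}(ii) shows that $g(y)$ vanishes on the coordinates in $\mathrm{Des}(sv)$, so the sum of $g(x)-g(y)$ over this interval is $M_{sv}(x)$. The same argument applies to $y$ and $\mathrm{Des}(vt)$. Hence
\begin{equation}\label{eq:masses}
M_{sv}(x)\le A,\qquad M_{vt}(y)\le A .
\end{equation}
Condition (S) is symmetric under exchanging $(s,x)$ with $(t,y)$.

\emph{$v$ inside.} By the symmetry let $h(s)<h(v)<h(t)$. Then $v$ is the upper endpoint of $sv$ and the lower endpoint of $vt$, so the heights telescope: by Corollary~\ref{cor:dist} and~\eqref{eq:masses},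
\[
\rho(x,y)\le\rho(x,v)+\rho(v,y)\le24A+3\big(h(v)-h(x)\big)+3\big(h(y)-h(v)\big)\le27A .
\]

\emph{$v$ outside.} By the symmetry let $s$ be the middle endpoint. Then $vt$ is the longest side of the triangle, and we apply Lemma~\ref{lem:routes} with $z_-,z_+$ the lower and the upper endpoint of $vt$. As $y\ne v$, either $y=t$ or $y\in\mathrm{Des}(vt)$; since $x\notin\mathrm{Des}(vt)$, Lemma~\ref{lem:tree}(iii) shows that every path from $x$ to $y$ contains $v$ or $t$. For $z=y$, \eqref{eq:routes} is Corollary~\ref{cor:dist} for the edge $vt$. For $z=x$ we apply the corollary to the edge $sv$ and reach $t$ through $s$. If $h(v)<h(s)<h(t)$, then $z_-=v$, $z_+=t$, and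
\begin{align*}
\rho(x,v)&\le12A+3\big(h(x)-h(v)\big),\\
\rho(x,t)&\le12A+3\big(h(s)-h(x)\big)+\big(h(t)-h(s)\big)\le12A+3\big(h(t)-h(x)\big).
\end{align*}
If $h(t)<h(s)<h(v)$, then $z_-=t$, $z_+=v$, and
\begin{align*}
\rho(x,v)&\le12A+3\big(h(v)-h(x)\big),\\
\rho(x,t)&\le12A+3\big(h(x)-h(s)\big)+\big(h(s)-h(t)\big)\le12A+3\big(h(x)-h(t)\big).
\end{align*}
In both cases \eqref{eq:routes} holds, and Lemma~\ref{lem:routes} gives $\rho(x,y)\le795A$.

This establishes~\eqref{eq:goal}, and with it Theorem~\ref{thm:metric} and Theorem~\ref{thm:main}. \qed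

\begin{thebibliography}{9}

\bibitem{BS} Brunel and Sucheston, 1974.

\bibitem{James} James, \emph{Weak compactness and reflexivity}, Israel J. Math., 1964.

\bibitem{Ost} Mikhail Ostrovskii, \emph{Metric characterizations of superreflexivity in terms of word hyperbolic groups and finite graphs}, arXiv:1312.4627 (2013).

\end{thebibliography}
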